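\title{Positive Ricci curvature does not imply the Liouville theorem for plurisubharmonic functions}

\begin{abstract}
For large $m$ we construct complete K\"ahler metrics of positive Ricci curvature on $\mathbb C^m$ that carry a nonconstant continuous plurisubharmonic function of growth $O((\log r)^{\gamma})$, with $\gamma>0$ as small as we like. Hence the Liouville theorem for plurisubharmonic functions of growth $o(\log r)$ fails under nonnegative Ricci curvature. The function is the escape rate of a H\'enon map of $\mathbb C^2$, which we realize by a contracting polynomial flow; the metric lives on $\mathbb C^2\times\mathbb C^l$, and the many fiber directions supply the Ricci curvature. As a complement, we prove the Liouville theorem for manifolds with nonnegative Ricci curvature that carry a continuous strictly plurisubharmonic function of at most logarithmic growth.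
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A function $u\colon M\to[-\infty,\infty)$ on a connected complex manifold is \emph{plurisubharmonic} (psh) if it is upper semicontinuous, not identically $-\infty$, and its pullback under every holomorphic map from a disc is subharmonic or identically $-\infty$. For $u\in C^2$ this means $i\partial\bar\partial u\ge0$. The function $\log|F|$ is psh for holomorphic $F\not\equiv0$, and the class is stable under maxima of finitely many functions, positive linear combinations, decreasing limits that are bounded below, and pullback under holomorphic submersions.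

On $\mathbb C^m$ such functions cannot grow slowly. Let $m_u(t)=\sup_{|z|\le e^t}u$. By the maximum principle $m_u(\operatorname{Re}w)=\sup_{|z|=1}u(e^wz)$; this is a subharmonic function of $w\in\mathbb C$ that depends only on $\operatorname{Re}w$, so $m_u$ is convex, and it is nondecreasing. If $m_u$ is constant, then $u$ attains its maximum and is constant. Otherwise
\begin{equation}\label{eq:flat}
m_u(t)\ge ct-C\qquad(t\ge0)
\end{equation}
for some $c>0$. Thus a psh function on $\mathbb C^m$ with $u=o(\log|z|)$ is constant, and $\log(1+|z|^2)$ shows that the logarithm is the exact threshold.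

On a complete K\"ahler manifold one replaces $|z|$ by the distance $r$ to a fixed point $p$ and asks which curvature conditions preserve this Liouville theorem. Let $R$ be the curvature tensor. The bisectional curvature is nonnegative if $R(X,\bar X,Y,\bar Y)\ge0$ for all $(1,0)$-vectors $X,Y$; requiring this only for $Y=X$, or only for $Y\perp X$, defines nonnegative holomorphic sectional curvature and nonnegative orthogonal bisectional curvature. The Ricci curvature is the trace $\operatorname{Ric}(X,\bar X)=\sum_a R(X,\bar X,e_a,\bar e_a)$ over a unitary frame. The Liouville theorem of Ni and Tam asserts that on a complete K\"ahler manifold with nonnegative bisectional curvature every continuous psh function with $u=o(\log r)$ is constant. The same has been proved for nonnegative holomorphic sectional curvature and for nonnegative orthogonal bisectional curvature. For nonnegative Ricci curvature a partial result is known: on a complete K\"ahler manifold of complex dimension $m$ with $\operatorname{Ric}\ge0$, a psh function of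 growth $o(\log r)$ satisfies $(i\partial\bar\partial u)^m\equiv0$. Ni \cite{Ni} notes that it is unknown in general whether the Liouville theorem itself holds under this hypothesis.

\medskip\noindent\textbf{Question.} \emph{Let $(M^m,g)$ be a complete noncompact K\"ahler manifold with $\operatorname{Ric}\ge0$, let $p\in M$ and $r=d(p,\cdot)$. Is every continuous psh function $u$ on $M$ with $u=o(\log r)$ as $r\to\infty$ constant?}

\medskip
One would guess that it is. For $m=1$ the trace defining $\operatorname{Ric}$ has a single term, so the theorem of Ni and Tam applies, and in that dimension the vanishing of $(i\partial\bar\partial u)^m$ already says that $u$ is harmonic. On the other hand, $\operatorname{Ric}(X,\bar X)$ is a sum of $m$ curvatures. When $m$ is large, a few complex directions may be curved in an uncontrolled way as long as the remaining directions compensate, and a psh function needs only a few directions to live on. This is what happens.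

\begin{theorem}\label{thm:A}
For every $\gamma_0\in(0,1)$ there is $m_0$ such that for every $m\ge m_0$ there are a complete K\"ahler metric $g$ on $\mathbb C^m$ with $\operatorname{Ric}>0$ and a nonconstant continuous psh function $u\ge0$ on $\mathbb C^m$ with
\[
u\le C\,\bigl(1+\log(1+r)\bigr)^{\gamma_0}.
\]
In particular $u=o(\log r)$, and the answer to the Question is negative.
\end{theorem}

The function $u$ depends on only two of the $m$ variables, which is consistent with $(i\partial\bar\partial u)^m\equiv0$. The second theorem, which is not used in the proof of the first, restricts where a counterexample can live. A continuous function $\varphi$ is \emph{strictly} psh if every point has a coordinate neighborhood on which $\varphi-c|z|^2$ is psh for some $c>0$.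

\begin{theorem}\label{thm:B}
Let $M$ be a connected complete noncompact K\"ahler manifold with $\operatorname{Ric}\ge0$ which carries a continuous strictly psh function $\varphi$ with $\varphi\le A\log(2+r)$ for some constant $A$. Then every continuous psh function $u$ on $M$ with $u=o(\log r)$ is constant.
\end{theorem}

Hence the manifolds of Theorem~\ref{thm:A} carry no such $\varphi$, although they are biholomorphic to $\mathbb C^m$.

\subsection{Outline of the construction}

The proof of Theorem~\ref{thm:A} has a complex-analytic half and a metric half. In Section~\ref{sec:flow} we exhaust $\mathbb C^2$ by domains $\Omega_\lambda$, $\lambda\ge0$, each of which is the unit ball in polynomial coordinates $Y_\lambda$. The coordinates evolve by a flow that contracts the ball at a rate bounded above and below, just as for the round balls of radius $e^{2\lambda}$; nevertheless a nonconstant psh function $G$ grows only like $\lambda^\gamma$ along the exhaustion. It remains to find a metric in which leaving $\Omega_\lambda$ costs distance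 about $e^\lambda$. Section~\ref{sec:ansatz} describes a family of $U(l)$-invariant K\"ahler metrics on $\mathbb C^2\times\mathbb C^l$, computes their Ricci forms, and works out the case of round balls by hand. Sections~\ref{sec:S} and~\ref{sec:f} build the member of the family adapted to the flow, Section~\ref{sec:ricci} shows that $\operatorname{Ric}>0$ for large $l$, and Section~\ref{sec:end} proves completeness and the growth bound. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.

\subsection{Conventions}

A K\"ahler form $\omega=i\sum g_{a\bar b}\,dz^a\wedge d\bar z^b$ is identified with the Hermitian form $\omega(\xi,\bar\eta)=\sum g_{a\bar b}\xi^a\bar\eta^b$ on $(1,0)$-vectors, and similarly for every real $(1,1)$-form. The Riemannian metric gives a real vector with $(1,0)$-part $\xi$ the length $\sqrt{2\omega(\xi,\bar\xi)}$. The Ricci form is $\operatorname{Ric}=-i\partial\bar\partial\log\det(g_{a\bar b})$ in any holomorphic coordinates, and positive Ricci curvature means that this form is positive definite. On $\mathbb C^2$,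 $\langle v,y\rangle=\sum v_i\bar y_i$ and $e_1,e_2$ is the standard basis. Subscripts $i,\bar j$ denote derivatives in holomorphic coordinates, and $F_v=\sum F_iv_i$, $F_{v\bar v}=\sum F_{i\bar j}v_i\bar v_j$.

\section{A contracting flow on $\mathbb C^2$ and a H\'enon map}\label{sec:flow}

\subsection{Two shears by hand}\label{ss:hand}

Let $Y_\lambda$ be automorphisms of $\mathbb C^2$ and $\Omega_\lambda=\{|Y_\lambda|<1\}$. For $Y_\lambda(x)=e^{-2\lambda}x$ the domains are balls, and by \eqref{eq:flat} the supremum of a nonconstant psh function over $\Omega_\lambda$ grows at least linearly in $\lambda$. A shear lowers the slope.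

Put $z_{-1}=x_2$, $z_0=x_1$, $z_1=z_0^2+z_{-1}$. The psh function $v_1=\frac12\log|z_1|$ differs from $v_0=\log|z_0|$ by at most $\frac12\log2$ where $|x_2|\le\frac12|x_1|^2$. Apply the shear $x\mapsto(z_0,z_1)$ and then contract for time $\ell$, with weight $2$ on $z_1$ and a total extra amount $E$ on $z_0$. The new coordinates are
\[
\bigl(e^{-2\ell-E}z_0,\ e^{-2\ell}z_1\bigr).
\]
On the unit ball of these coordinates $v_1\le\ell$, whereas on the round ball of radius $e^{2\ell}$, which the linear flow reaches in the same time, $\sup v_1\ge2\ell$. The slope has dropped from $2$ to $1$. Now shear in the other direction, adding the square of the second coordinate to the first. The result is $e^{-4\ell}\bigl(z_1^2+e^{2\ell-E}z_0\bigr)$, which is a multiple of $z_2=z_1^2+z_0$ exactly when $E=2\ell$; this is the purpose of the extra contraction. After a further time $\ell'$ the coordinate is $e^{-4\ell-2\ell'}z_2$, and $v_2=\frac14\log|z_2|\le\ell+\frac12\ell'$ on the unit ball: the slope is now $\frac12$.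

Iterating, we meet the H\'enon recursion $z_{k+1}=z_k^2+z_{k-1}$ and the functions $2^{-k}\log|z_k|$, with slope about $2^{-k}$ during the $k$-th step. The extra contraction needed at step $k$ is comparable to the logarithm $\mu_k$ of the scale reached so far, and the metric construction tolerates only bounded rates of contraction. So step $k$ takes time proportional to $\mu_k$, the times grow geometrically, and the total growth is a power $\lambda^\gamma$ with $\gamma<1$. The shears must also be small and spread over time, which introduces a constant $\theta$ below.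

\subsection{The flow}

\begin{proposition}\label{prop:flow}
Let $\alpha\in(0,1]$, $q=2+28/\alpha$, $\delta_0=1/(160q^2)$ and $\gamma=\log(1+\frac\alpha2)/\log(2+\alpha)$. There are holomorphic vector fields $X_\lambda$ on $\mathbb C^2$, $\lambda\ge-1$, such that the flow $Y_\lambda$ of $dy/d\lambda=-X_\lambda(y)$, $Y_0=\mathrm{id}$, has the following properties.
\begin{enumerate}
\item[(F1)] $X_\lambda$ is a polynomial of degree at most $2$ with $X_\lambda(0)=0$; its coefficients are smooth in $\lambda$, and each of their $\lambda$-derivatives is bounded on $[-1,\infty)$. Every $Y_\lambda$ is a polynomial automorphism of $\mathbb C^2$.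
\item[(F2)] The half-line $[-1,\infty)$ is a union of closed intervals on each of which $X_\lambda$ is either \emph{diagonal}, $X_\lambda(y)=Dy$ with $D=\operatorname{diag}(d_1(\lambda),d_2(\lambda))$, $2\le d_i\le q$, $|d_i'|\le\frac12$, or a \emph{shear}, $X_\lambda(y)=2y-\delta y_j^2e_i$ with $\{i,j\}=\{1,2\}$ and $\delta=\delta(\lambda)$ real, $|\delta|,|\delta'|\le\delta_0$.
\item[(F3)] $Y_\lambda(x)\to0$ as $\lambda\to\infty$, for every $x\in\mathbb C^2$.
\item[(F4)] There is a nonconstant continuous psh function $G\ge0$ on $\mathbb C^2$ with $G\le C(1+\lambda)^\gamma$ on $\overline\Omega_\lambda:=\{|Y_\lambda|\le1\}$ for all $\lambda\ge0$.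
\end{enumerate}
\end{proposition}

Note that $\gamma<1$ and $\gamma\to0$ as $\alpha\to0$. We first record what (F1) and (F2) imply. Write $Y_{\lambda',\lambda}=Y_{\lambda'}\circ Y_\lambda^{-1}$.

\begin{lemma}\label{lem:contract}
Assume \textup{(F1)} and \textup{(F2)}. For $|y|\le1$, all $\lambda$ and all $v\in\mathbb C^2$,
\begin{equation}\label{eq:X}
\operatorname{Re}\langle DX_\lambda v,v\rangle\ge\tfrac32|v|^2,\quad \operatorname{Re}\langle X_\lambda(y),y\rangle\ge\tfrac32|y|^2,\quad |DX_\lambda|\le q,\quad |X_\lambda(y)|\le q|y|,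
\end{equation}
where $DX_\lambda$ is taken at $y$. For $|y|\le1$, $\lambda'\ge\lambda$ and multi-indices $|a|\ge1$,
\begin{equation}\label{eq:Y}
|Y_{\lambda',\lambda}(y)|\le e^{-\frac32(\lambda'-\lambda)}|y|,\quad |\partial^aY_{\lambda',\lambda}(y)|\le C_ae^{-\frac32(\lambda'-\lambda)},\quad |DY_{\lambda',\lambda}(y)v|\ge e^{-q(\lambda'-\lambda)}|v|.
\end{equation}
In particular $\Omega_\lambda$ and $\overline\Omega_\lambda$ increase with $\lambda$.
\end{lemma}

\begin{proof}
In the diagonal case \eqref{eq:X} holds because $2\le d_i\le q$. In the shear case $DX_\lambda v=2v-2\delta y_jv_je_i$, so $DX_\lambda$ differs from $2I$ by at most $2\delta_0$ in norm, and $|X_\lambda(y)-2y|\le\delta_0|y|$; since $\delta_0<\frac14$ and $q\ge30$, \eqref{eq:X} follows.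

Write $Y=Y_{\lambda',\lambda}(y)$ and let a dot denote $d/d\lambda'$. While $|Y|\le1$ we have $(|Y|^2)^{\cdot}=-2\operatorname{Re}\langle X(Y),Y\rangle\le-3|Y|^2$, so $Y$ stays in the unit ball and the first bound holds. The vector $W=DY\,v$ solves $\dot W=-DX\,W$, hence $-2q|W|^2\le(|W|^2)^{\cdot}\le-3|W|^2$. This gives the last bound and the case $|a|=1$. For $|a|\ge2$, since $D^3X=0$, the vector $W=\partial^aY$ solves $\dot W=-DX\,W-\mathcal G$ with $W=0$ at $\lambda'=\lambda$, where $\mathcal G$ is a finite sum of terms $D^2X(\partial^{a_1}Y,\partial^{a_2}Y)$ with $a_1+a_2=a$ and $|a_1|,|a_2|\ge1$. By induction $|\mathcal G|\le Ce^{-3(\lambda'-\lambda)}$, and solutions of the homogeneous equation decay at rate $\frac32$, so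
\[
|W|\le\int_\lambda^{\lambda'}e^{-\frac32(\lambda'-t)}\,Ce^{-3(t-\lambda)}\,dt\le Ce^{-\frac32(\lambda'-\lambda)}.\qedhere
\]
\end{proof}

The rest of this section proves Proposition~\ref{prop:flow}.

\subsection{Definition of $X_\lambda$}

Fix $0\le\delta\in C_c^\infty((0,1))$, $\delta\not\equiv0$, with $\delta,|\delta'|\le\delta_0$, and define $\theta>0$ by $e^{-\theta}=\int_0^1\delta(s)e^{-2s}\,ds$; this is the strength of one completed shear. Let $\Delta=4(q-2)$ and choose $\mu_0\ge2+\theta$ with $\frac\alpha2\mu_0\ge2(1+2\Delta)$. For $k\ge0$ put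
\[
\ell_k=\tfrac\alpha2\mu_k,\qquad \mu_{k+1}=2\mu_k+2\ell_k+\theta=(2+\alpha)\mu_k+\theta,\qquad E_k=3\mu_k+2\ell_k+3\theta,
\]
and $\lambda_0=0$, $\lambda_{k+1}=\lambda_k+\ell_k$. Here $\ell_k$ is the duration of step $k$, $\mu_k$ the logarithmic scale at its start, and $E_k$ the extra contraction. Since $\mu_k+\frac\theta{1+\alpha}=(2+\alpha)^k(\mu_0+\frac\theta{1+\alpha})$ and $\theta\le\mu_0$,
\begin{equation}\label{eq:mu}
(2+\alpha)^k\mu_0\le\mu_k\le2(2+\alpha)^k\mu_0,\qquad E_k\le7\mu_k .
\end{equation}

The extra contraction has to be switched on slowly. Fix a smooth $\rho\colon\mathbb R\to[0,1]$ with $\rho=0$ on $(-\infty,0]$, $\rho=1$ on $[1,\infty)$ and $|\rho'|\le2$. On $[\lambda_k+1,\lambda_{k+1}]$ let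
\[
\beta_k(\lambda)=h_k\,\rho\Bigl(\frac{\lambda-\lambda_k-1}{\Delta}\Bigr)\rho\Bigl(\frac{\lambda_{k+1}-\lambda}{\Delta}\Bigr),
\]
with $h_k$ chosen so that $\int\beta_k=E_k$. Both factors equal $1$ on an interval of length $\ell_k-1-2\Delta\ge\ell_k/2=\alpha\mu_k/4$, so $h_k\le7\mu_k/(\alpha\mu_k/4)=q-2$. At each point at most one factor has nonzero derivative, so $|\beta_k'|\le2h_k/\Delta\le\frac12$.

Let $j_k=1$ for even $k$ and $j_k=2$ for odd $k$. Define
\begin{itemize}
\item $X_\lambda(y)=2y$ for $\lambda\in[-1,0]$;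
\item $X_\lambda(y)=2y-\delta(\lambda-\lambda_k)\,y_{j_k}^2e_{j_{k+1}}$ for $\lambda\in[\lambda_k,\lambda_k+1]$;
\item $X_\lambda(y)=2y+\beta_k(\lambda)\,y_{j_k}e_{j_k}$ for $\lambda\in[\lambda_k+1,\lambda_{k+1}]$.
\end{itemize}
Then (F2) holds. The functions $\delta(\cdot-\lambda_k)$ and $\beta_k$ vanish to infinite order at the ends of their intervals and have derivatives bounded independently of $k$, because $h_k\le q-2$. In a diagonal phase the flow maps are linear isomorphisms. In a shear phase, with $s=\lambda-\lambda_k$, $j=j_k$, $i=j_{k+1}$, the equations $y_j'=-2y_j$ and $y_i'=-2y_i+\delta y_j^2$ give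
\begin{equation}\label{eq:shear}
y_j(s)=e^{-2s}y_j(0),\qquad y_i(s)=e^{-2s}\Bigl(y_i(0)+y_j(0)^2\int_0^s\delta(t)e^{-2t}\,dt\Bigr),
\end{equation}
a polynomial map with polynomial inverse. This proves (F1).

\subsection{The H\'enon recursion}

Let $a_k$ and $b_k$ be the components $j_k$ and $j_{k+1}$ of $Y_{\lambda_k}(x)$. By \eqref{eq:shear} at $s=1$, followed by the diagonal phase of length $\ell_k-1$,
\[
a_{k+1}=e^{-2\ell_k}\bigl(b_k+e^{-\theta}a_k^2\bigr),\qquad b_{k+1}=e^{-2\ell_k-E_k}a_k .
\]
Put $z_k=e^{\mu_k}a_k$ for $k\ge0$ and $z_{-1}=e^{2\mu_0+\theta}b_0$. Thus $z_0=e^{\mu_0}x_1$, $z_{-1}=e^{2\mu_0+\theta}x_2$, and all $z_k$ are polynomials in $x$. We claim that for $k\ge0$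
\begin{equation}\label{eq:henon}
b_k=e^{-2\mu_k-\theta}z_{k-1},\qquad z_{k+1}=z_k^2+z_{k-1}.
\end{equation}
The first formula holds for $k=0$ by definition, and for $k+1$ because $b_{k+1}=e^{-2\ell_k-E_k-\mu_k}z_k$ with $2\ell_k+E_k+\mu_k=4\mu_k+4\ell_k+3\theta=2\mu_{k+1}+\theta$; this identity is what determines $E_k$. For the second, $\mu_{k+1}-2\ell_k=2\mu_k+\theta$, so
\[
z_{k+1}=e^{2\mu_k+\theta}\bigl(e^{-2\mu_k-\theta}z_{k-1}+e^{-\theta}e^{-2\mu_k}z_k^2\bigr)=z_{k-1}+z_k^2 .
\]

\subsection{The function $G$}

The functions $2^{-n}\log|z_n|$ are neither bounded below nor monotone in $n$; a small modification is both. For $n\ge0$ let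
\[
K_n=\max\bigl(1,|z_n|,|z_{n-1}|^{1/2}\bigr),\qquad G_n=2^{-n}(\log K_n+\log2).
\]
From $|z_{n+1}|\le|z_n|^2+|z_{n-1}|\le2K_n^2$ and $|z_n|^{1/2}\le K_n^2$ we get $K_{n+1}\le2K_n^2$, that is, $G_{n+1}\le G_n$. Each $G_n$ is continuous, psh and positive. Hence
\[
G=\lim_{n\to\infty} G_n=\lim_{n\to\infty}2^{-n}\log K_n\ge0
\]
is psh, and in particular upper semicontinuous.

\emph{Continuity.} Say that $x$ \emph{escapes at step $n$} if $|z_n|\ge\max(|z_{n-1}|,4)$. Then $K_n=|z_n|$ and
\[
|z_{n+1}|\ge|z_n|(|z_n|-1)\ge\max\bigl(3|z_n|,\tfrac12|z_n|^2\bigr),\qquad |z_{n+1}|\le2|z_n|^2 .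
\]
So $|z_{n+1}|>\max(|z_n|,4)$ with strict inequality, $x$ escapes at all later steps, and
\begin{equation}\label{eq:incr}
\bigl|2^{-n-1}\log|z_{n+1}|-2^{-n}\log|z_n|\bigr|\le2^{-n-1}\log2 .
\end{equation}
If $x$ escapes at step $n$, the strict inequality shows that all points near $x$ escape at step $n+1$; by \eqref{eq:incr} the convergence to $G$ is uniform near $x$, and $G$ is continuous there. If $x$ never escapes, then $|z_n|<\max(|z_{n-1}|,4)$ for all $n\ge0$, so $|z_n|\le\max(|z_{-1}|,4)$ and $G(x)=0$. Since $G\ge0$ is upper semicontinuous, it is continuous at $x$.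

\emph{$G$ is not constant.} We have $G(0)=0$. A point with $z_{-1}=0$ and $|z_0|\ge4$ escapes at step $0$, and summing \eqref{eq:incr} gives $G\ge\log|z_0|-\log2>0$ there.

\emph{Proof of \textup{(F3)}.} For fixed $x$ we have $\log|z_n|\le2^nG_n(x)\le2^nG_0(x)$, while $\mu_n\ge(2+\alpha)^n\mu_0$. Hence $a_n=e^{-\mu_n}z_n\to0$ and $b_n=e^{-2\mu_n-\theta}z_{n-1}\to0$. So $|Y_{\lambda_n}(x)|\le1$ for some $n$, and \eqref{eq:Y} gives (F3). Consequently the open sets $\Omega_\lambda$ exhaust $\mathbb C^2$.

\emph{Growth.} Let $0\le\lambda\le\lambda_k$ and $x\in\overline\Omega_\lambda\subset\overline\Omega_{\lambda_k}$. Then $|a_k|,|b_k|\le1$, so \eqref{eq:henon} gives $\log K_k\le\mu_k+\theta/2$. As $\theta/2+\log2\le\mu_0\le\mu_k$, \eqref{eq:mu} yields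
\[
G(x)\le G_k(x)\le2^{1-k}\mu_k\le4\mu_0\bigl(1+\tfrac\alpha2\bigr)^k=4\mu_0\bigl((2+\alpha)^k\bigr)^\gamma .
\]
For $\lambda\le\lambda_1$ take $k=1$. For $\lambda>\lambda_1$ take the least $k\ge2$ with $\lambda\le\lambda_k$; then $\lambda>\lambda_{k-1}\ge\ell_{k-2}\ge\frac\alpha2\mu_0(2+\alpha)^{k-2}$, so $(2+\alpha)^k\le C\lambda$. This proves (F4) and Proposition~\ref{prop:flow}.

\begin{remark}
The positivity of $\alpha$ is used twice: it makes $\mu_n$ outgrow $2^n$ in (F3), and it provides the time $\ell_k=\frac\alpha2\mu_k$ in which the contraction $E_k\le7\mu_k$ is performed at rate at most $q$. Small $\gamma$ forces small $\alpha$, hence large $q$, and all constants below depend on $q$.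
\end{remark}

\section{A family of $U(l)$-invariant K\"ahler metrics}\label{sec:ansatz}

\subsection{The metric and its Ricci form}

Let $N$ be a complex manifold and $f(x,\tau)$ a smooth real function on $N\times I$, where $I\supset[0,\infty)$ is an open interval. Subscripts $i,\bar j$ on a function of $(x,\tau)$ denote derivatives in $x$ at fixed $\tau$. Assume that for $\tau\ge0$
\begin{equation}\label{eq:hyp}
H:=(f_{i\bar j})>0,\qquad P:=-f_\tau\ge0,\qquad U:=1+\tau-\tau f_{\tau\tau}>0,
\end{equation}
and put $V=U/\tau$ for $\tau>0$. On $M=N\times\mathbb C^l\ni(x,\zeta)$ define $\tau\ge0$ by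
\begin{equation}\label{eq:tau}
|\zeta|^2=\tau e^{\tau+P(x,\tau)} .
\end{equation}
The right side vanishes at $\tau=0$, is at least $\tau e^\tau$, and has $\tau$-derivative $e^{\tau+P}U>0$. So $\tau$ is well defined and is a smooth function of $(x,|\zeta|^2)$, also at $|\zeta|^2=0$. Every function of $(x,\tau)$ is now regarded as a function on $M$. Let
\[
\phi=f-\tau f_\tau+\tau+\tfrac12\tau^2,\qquad\omega=i\partial\bar\partial\phi .
\]
This potential is a Legendre transform. With $s=\log|\zeta|^2=\log\tau+\tau-f_\tau$ and $\psi=f-\tau\log\tau+\tau-\frac12\tau^2$ one has $\psi_\tau=-s$ and $\phi=\psi+s\tau$, so $\tau=\partial\phi/\partial s$ at fixed $x$. Using $\tau$ in place of $s$ as the fiber variable makes the metric block diagonal, with the prescribed form $H(\cdot,\tau)$ as horizontal block.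

By $U(l)$-invariance it suffices to compute at points with $\zeta=(\zeta_1,0,\dots,0)$, $\zeta_1\neq0$. Near such a point use coordinates $\zeta=e^w(1,\eta)$, $\eta\in\mathbb C^{l-1}$, so that $s=w+\bar w+\log(1+|\eta|^2)$, and along $\eta=0$ use the frame $\xi_i=\partial_{x_i}-f_{\tau i}\partial_w$, $\partial_w$, $\partial_{\eta_k}$.

\begin{lemma}\label{lem:hess}
Let $Q(x,\tau)$ be smooth and real, and $Q^\sharp=Q_\tau/V$. At points with $\eta=0$, $\xi_iQ=Q_i$, $\partial_wQ=Q^\sharp$, $\partial_{\eta_k}Q=0$, and the form $i\partial\bar\partial Q$ on $M$ has the entries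
\[
(\xi_i,\bar\xi_j)\colon Q_{i\bar j}-P_{i\bar j}Q^\sharp,\qquad(\xi_i,\bar\partial_w)\colon Q^\sharp_i,\qquad(\partial_w,\bar\partial_w)\colon Q^\sharp_\tau/V,\qquad(\partial_{\eta_k},\bar\partial_{\eta_{k'}})\colon Q^\sharp\delta_{kk'},
\]
and no entries pairing $\partial_{\eta_k}$ with $\xi_i$ or $\partial_w$. If $Q$ is smooth up to $\tau=0$, then at $\zeta=0$, in the coordinates $(x,\zeta)$, the form is block diagonal with blocks $Q_{i\bar j}(x,0)$ and $Q_\tau(x,0)e^{-P(x,0)}\operatorname{Id}$.
\end{lemma}

\begin{proof}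
Differentiating $s=\log\tau+\tau-f_\tau$ gives $\partial s=V\partial\tau-\sum f_{\tau i}\,dx_i$. Along $\eta=0$ we have $\partial_ws=1$ and $\xi_is=-f_{\tau i}$, so $\partial_w\tau=1/V$ and $\xi_i\tau=0$. Thus on functions of $(x,\tau)$ the field $\xi_i$ acts as $\partial_{x_i}$ at fixed $\tau$, and $\partial_w$ and $\bar\partial_w$ act as $V^{-1}\partial_\tau$. For $(1,0)$-fields $\xi=\sum\xi^a\partial_a$ and $\xi'$, the entry $(\xi,\bar\xi')$ equals $\bar\xi'(\xi Q)-\sum(\bar\xi'\xi^a)\partial_aQ$. For $\xi=\xi_i$, $\xi'=\xi_j$ this is $Q_{i\bar j}+f_{\tau i\bar j}Q^\sharp$. The entries $(\xi_i,\bar\partial_w)$ and $(\partial_w,\bar\partial_w)$ are $\xi_i$ and $\partial_w$ applied to $\bar\partial_wQ=Q^\sharp$. The variable $\eta$ enters only through $\log(1+|\eta|^2)=|\eta|^2+O(|\eta|^4)$, so $Q=Q|_{\eta=0}+Q^\sharp|\eta|^2+O(|\eta|^4)$, which gives the $\eta$-entries. Near $\zeta=0$, \eqref{eq:tau} gives $\tau=e^{-P(x,0)}|\zeta|^2+O(|\zeta|^4)$, so $Q=Q(x,0)+Q_\tau(x,0)e^{-P(x,0)}|\zeta|^2+O(|\zeta|^4)$.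
\end{proof}

\begin{proposition}\label{prop:ansatz}
Under \eqref{eq:hyp}, $\omega$ is a K\"ahler form on $M$, and for $\tau>0$
\begin{equation}\label{eq:metric}
\omega(\xi_i,\bar\xi_j)=f_{i\bar j},\qquad\omega(\partial_w,\bar\partial_w)=1/V,\qquad\omega(\partial_{\eta_k},\bar\partial_{\eta_{k'}})=\tau\delta_{kk'},
\end{equation}
all other entries being zero. Put
\begin{equation}\label{eq:Z}
\mathfrak m=\frac{\tau U_\tau}U-\tau\,\partial_\tau\log\det H,\qquad Z=\frac{l-\mathfrak m}U,\qquad \mathcal A_{i\bar j}=-(\log\det H)_{i\bar j}+(\log U)_{i\bar j}+ZP_{i\bar j}.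
\end{equation}
Then $\operatorname{Ric}>0$ on $M$ provided that
\begin{equation}\label{eq:cond}
-Z_\tau>0\ \text{ for }\tau\ge0,\qquad \mathcal A>0\ \text{ for }\tau=0,\qquad \mathcal A_{v\bar v}>\frac V{-Z_\tau}|Z_v|^2\ \text{ for }\tau>0,\ v\ne0 .
\end{equation}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:hess} to $\phi$. Since $\phi_\tau=-\tau f_{\tau\tau}+1+\tau=U$, we get $\phi^\sharp=\tau$; also $\phi_{i\bar j}=f_{i\bar j}+\tau P_{i\bar j}$. This gives \eqref{eq:metric}, and at $\zeta=0$ the blocks $H(x,0)$ and $e^{-P}\operatorname{Id}$. So $\omega>0$ everywhere.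

The frame $(\xi_i,\partial_w,\partial_{\eta_k})$ differs from the coordinate frame of $(x,w,\eta)$ by a matrix of determinant $1$, so the determinant of the metric in these coordinates is $\det H\cdot V^{-1}\tau^{l-1}$ at $\eta=0$. The map $(w,\eta)\mapsto\zeta$ has Jacobian $e^{lw}$, of squared modulus $e^{ls}$ at $\eta=0$. In the coordinates $(x,\zeta)$ the determinant is $U(l)$-invariant, hence $\log\det g=Q$ with
\[
Q=\log\det H+(l-1)\log\tau-\log V-ls=\log\det H-\log U-l\tau-lP .
\]
The last expression is smooth up to $\tau=0$ and is valid there by continuity. Using $\tau-\tau f_{\tau\tau}=U-1$,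
\[
Q^\sharp=\frac1U\Bigl[\tau\,\partial_\tau\log\det H-\frac{\tau U_\tau}U-l(\tau-\tau f_{\tau\tau})\Bigr]=\frac{l-\mathfrak m-lU}U=Z-l .
\]
By Lemma~\ref{lem:hess}, $\operatorname{Ric}=-i\partial\bar\partial Q$ has, for $\tau>0$, the entries
\[
\operatorname{Ric}(\xi_i,\bar\xi_j)=\mathcal A_{i\bar j},\quad\operatorname{Ric}(\xi_i,\bar\partial_w)=-Z_i,\quad\operatorname{Ric}(\partial_w,\bar\partial_w)=\frac{-Z_\tau}V,\quad\operatorname{Ric}(\partial_{\eta_k},\bar\partial_{\eta_{k'}})=(l-Z)\delta_{kk'} ;
\]
in the first, the term $lP_{i\bar j}$ of $-Q_{i\bar j}$ combines with $P_{i\bar j}(Z-l)$ to give $ZP_{i\bar j}$. At $\tau=0$ we have $\mathfrak m=0$, $U=1$, $Z=l$, so $-Z_\tau>0$ implies $l-Z>0$ for $\tau>0$. On $\sum v_i\xi_i+a\partial_w$ the form equals $\mathcal A_{v\bar v}-2\operatorname{Re}(Z_v\bar a)+(-Z_\tau/V)|a|^2$, whose minimum over $a$ is $\mathcal A_{v\bar v}-V|Z_v|^2/(-Z_\tau)$. At $\zeta=0$ the $x$-block is $-Q_{i\bar j}(x,0)=\mathcal A_{i\bar j}(x,0)$, because $Z=l$; and $Q_\tau=U(Z-l)/\tau\to Z_\tau(x,0)$ as $\tau\to0$,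 so the $\zeta$-block is $-Z_\tau e^{-P}\operatorname{Id}$.
\end{proof}

A holomorphic change of coordinates on $N$ that does not depend on $\tau$ adds to $\log\det H$ a pluriharmonic function of $x$ alone. So $\mathfrak m$ and $Z$ are functions and $\mathcal A$ is a Hermitian form on $N$, and \eqref{eq:cond} may be checked at each point of $M$ in coordinates chosen for that point. We shall use this freedom throughout. From now on $T=1+\tau$, and $\partial_T=\partial_\tau$.

\subsection{What $f$ has to do}\label{ss:demands}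

If $f$ does not depend on $\tau$, then $M$ is a product, $U=T$, $Z=(l-1)T^{-1}+T^{-2}$ and $-Z_\tau>0$: the fiber metric has positive Ricci curvature, and since $V\to1$ the distance along a ray from $\zeta=0$ grows linearly in $\tau$. But $\mathcal A$ is just the Ricci form of $H$, so the fiber does not help the base.

If $f=f_0(x)-\tau P(x)$, then \eqref{eq:tau} reads $|\zeta|^2e^{-P}=\tau e^\tau$: the fibers carry the Hermitian metric $e^{-P}|\zeta|^2$, and for strictly psh $P$ the term $ZP_{i\bar j}$ in $\mathcal A$ is positive and grows with $l$. But $H=(f_{0,i\bar j})-\tau(P_{i\bar j})$ ceases to be positive at finite $\tau$. In general $H_\tau=-(P_{i\bar j})$, so $(P_{i\bar j})$ must be integrable in $\tau$, and the natural choice is $H=\int_\tau^\infty(P_{i\bar j})$.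

We take $P=\varepsilon S(x,T)$. Suppose that $S\ge T$ and that near each point there are coordinates $y$ in which $(S_{i\bar j})$ is comparable to $S\cdot\operatorname{Id}$ and $H$ to $\varepsilon S^2\operatorname{Id}$, with matching bounds on derivatives. The term $(\log\det H)_{i\bar j}$ is insensitive to the factor $\varepsilon S^2$ and is bounded, while $ZP_{i\bar j}$ is at least of order $(l/T)\varepsilon S\ge l\varepsilon$. Moreover the gradient of $S$ with respect to $H$ has squared length of order $S^2/(\varepsilon S^2)$, so $\log S$ is at most about $\log r$. The flow supplies such an $S$: at the point $x$ the coordinates will be $Y_\lambda$ with $\lambda=\log S$, and $x\in\overline\Omega_\lambda$.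

\subsection{The model case of round balls}\label{ss:model}

Let $Y_\lambda(x)=e^{-2\lambda}x$ on $N=\mathbb C^2$. Adjoin the variable $T$ with weight $1$, and let $\log S$ be the time at which $(x,T)$ enters the unit ball: $|x|^2S^{-4}+T^2S^{-2}=1$. With $\varrho=|x|^2$,
\[
S^2=\tfrac12\bigl(T^2+\sqrt{T^4+4\varrho}\bigr),\qquad S=T+\frac{\varrho}{2T^3}-\frac{5\varrho^2}{8T^7}+O(\varrho^3).
\]
Let $f=\varepsilon\int_T^\infty(S(x,T')-T')\,dT'-\frac\varepsilon2(T^2-1)$, so that $f_\tau=-\varepsilon S$ and
\[
f=f(0,\tau)+\varepsilon\Bigl(\frac\varrho{4T^2}-\frac{5\varrho^2}{48T^6}+O(\varrho^3)\Bigr).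
\]
For a function $F(\varrho)$ on $\mathbb C^2$ the complex Hessian has determinant $F'(F'+\varrho F'')$. Therefore
\[
\log\det H=2\log\frac\varepsilon{4T^2}-\frac{5\varrho}{2T^4}+O(\varrho^2),\qquad U=T+\varepsilon\tau S_T=T+\varepsilon\tau-\frac{3\varepsilon\tau\varrho}{2T^4}+O(\varrho^2).
\]
At a point with $x=0$ we have $S=T$; in the coordinates $y=T^{-2}x$, with $T$ frozen at its value there, Hessians are multiplied by $T^4$. We find $(S_{i\bar j})=\frac12T\operatorname{Id}$ and $H=\frac14\varepsilon T^2\operatorname{Id}$, as demanded above, and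
\[
\mathfrak m=\frac{(1+\varepsilon)\tau}{T+\varepsilon\tau}+\frac{4\tau}T\in[0,5),\qquad \mathcal A=\Bigl(\frac52-\frac{3\varepsilon\tau}{2U}+\frac{(l-\mathfrak m)\varepsilon T}{2U}\Bigr)\operatorname{Id},\qquad Z_i=0 .
\]
All three terms of $\mathcal A$ are bounded uniformly in $T$, and for $\varepsilon\le1$ and $l\ge5$ the last is at least $(l-5)\varepsilon/4$. For the flow of Section~\ref{sec:flow} we shall know only that the first two terms are bounded, and the third will dominate them. Away from $x=0$ there is also the mixed term $Z_i$ to control.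

\section{The function $S$}\label{sec:S}

Fix $\alpha$ and the flow of Proposition~\ref{prop:flow}. From now on $C$ and $C_{a,b,\dots}$ denote constants $\ge1$, and $c_1,c_2$ constants in $(0,1]$, that depend only on the flow and on the indicated multi-indices; $C$ may change from line to line. They do not depend on the base point introduced below, nor on the parameters $\varepsilon$ and $l$.

\begin{lemma}\label{lem:Sdef}
For $x\in\mathbb C^2$ and $T>e^{-1}$ the equation $|Y_\lambda(x)|^2+T^2e^{-2\lambda}=1$ has a unique solution $\lambda=\Lambda(x,T)$ in $[-1,\infty)$. The function $S=e^\Lambda$ is smooth, $S\ge T$, $S(0,T)=T$, and $x\in\overline\Omega_{\Lambda(x,T)}$.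
\end{lemma}

\begin{proof}
Let $\Gamma(\lambda)$ be the left side. Since $\Gamma(\log T)\ge1$ and $\Gamma\to0$ by (F3), a solution exists. At a solution, $T^2e^{-2\lambda}\le1$ and $|Y_\lambda(x)|\le1$, so $\lambda\ge\log T>-1$. The orbit stays in the unit ball afterwards, where \eqref{eq:X} gives $\Gamma'\le-3|Y|^2-2T^2e^{-2\lambda}\le-2\Gamma<0$. So there is no later solution, and the implicit function theorem gives smoothness.
\end{proof}

The interval $[-1,0]$ serves only to make $S$ smooth across $T=1$.

\subsection{Base points and uniform bounds}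

A \emph{base point} is a pair $(x_*,T_*)$ with $T_*\ge1$. Put $S_*=S(x_*,T_*)$, $\lambda_*=\log S_*\ge0$ and $\kappa=T_*/S_*\in(0,1]$. The \emph{coordinates of the base point} are $y=Y_{\lambda_*}(x)$, with $\lambda_*$ fixed. With $y_*=Y_{\lambda_*}(x_*)$ we have $|y_*|^2+\kappa^2=1$. In these coordinates $S=S_*e^{\nu(y,T/S_*)}$, where $\nu(y,t)$ solves
\begin{equation}\label{eq:Psi}
\Psi(y,\nu,t):=|Y_{\lambda_*+\nu,\lambda_*}(y)|^2+t^2e^{-2\nu}=1,\qquad\nu(y_*,\kappa)=0 .
\end{equation}
The complicated history of the flow before time $\lambda_*$ has disappeared: the jet of $\Psi$ at $(y_*,0,\kappa)$ involves only $X_\lambda$ and its $\lambda$-derivatives at $\lambda_*$. At that point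
\begin{equation}\label{eq:sigma}
\Psi_\nu=-2\sigma,\qquad\sigma:=\operatorname{Re}\langle X_{\lambda_*}(y_*),y_*\rangle+\kappa^2\in[1,q],
\end{equation}
by \eqref{eq:X} and $|y_*|^2+\kappa^2=1$.

\begin{lemma}\label{lem:Sbounds}
At every base point, in its coordinates,
\begin{align}
&|\partial_y^a\bar\partial_y^b\partial_T^dS|\le C_{a,b,d}\,S_*^{1-d},\label{eq:S1}\\
&0\le S_T\le1,\label{eq:S2}\\
&|\partial_y^aS|\le C_aS_*|y_*|\qquad(|a|\ge1).\label{eq:S3}
\end{align}
\end{lemma}

\begin{proof}
Define $R_0(\lambda,y)=y$ and $R_{d+1}=\partial_\lambda R_d-D_yR_d\cdot X_\lambda$. By induction $\partial_\nu^dY_{\lambda_*+\nu,\lambda_*}(y)=R_d(\lambda_*+\nu,Y_{\lambda_*+\nu,\lambda_*}(y))$, and by (F1) $R_d$ is a polynomial in $y$ of degree at most $d+1$, with $R_d(\lambda,0)=0$ and with coefficients all of whose $\lambda$-derivatives are bounded. At $\nu=0$ the flow map is the identity, so $\partial_y^a\partial_\nu^dY=\partial_y^aR_d(\lambda_*,y)$. As $|y_*|\le1$ and $\kappa\le1$, every derivative of $\Psi$ at $(y_*,0,\kappa)$ is bounded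 independently of the base point. Implicit differentiation expresses each derivative of $\nu$ as a polynomial in these derivatives and in $1/\Psi_\nu$, and $|\Psi_\nu|\ge2$. So the derivatives of $\nu$ at $(y_*,\kappa)$ are bounded, and \eqref{eq:S1} follows since each $\partial_T$ produces a factor $S_*^{-1}$. Next, $S_T=\nu_t=-\Psi_t/\Psi_\nu=\kappa/\sigma\in[0,1]$.

For \eqref{eq:S3}, let $|b|\ge1$. Holomorphic derivatives of $\langle Y,Y\rangle$ fall on the first factor only, so $\partial_y^b\partial_\nu^d\Psi$ at $\nu=0$ is a sum of terms $\langle\partial_y^bR_{d_1},R_{d_2}\rangle$, and $|R_{d_2}(\lambda_*,y_*)|\le C|y_*|$. Applying $\partial_y^a$ to \eqref{eq:Psi} gives a vanishing sum of terms $\partial_y^b\partial_\nu^d\Psi\cdot\partial_y^{a_1}\nu\cdots\partial_y^{a_d}\nu$ with $b+a_1+\dots+a_d=a$ and $|a_i|\ge1$. One of them is $\Psi_\nu\partial_y^a\nu$. Each other term has $|b|\ge1$, or $b=0$ and $d\ge2$, in which case $1\le|a_1|<|a|$. Induction on $|a|$ gives $|\partial_y^a\nu|\le C_a|y_*|$, and $\partial_y^ae^\nu$ at $\nu=0$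 is a sum of nonempty products of such derivatives.
\end{proof}

\subsection{Strict plurisubharmonicity}

\begin{lemma}\label{lem:psh}
At every base point, in its coordinates, $S_{v\bar v}\ge c_1S_*|v|^2$ with $c_1=1/(32q^3)$.
\end{lemma}

\begin{proof}
Fix $t=\kappa$, write $y=y_*$, $X=X_{\lambda_*}$, and note $\Lambda=\lambda_*+\nu$. At the base point $\Psi_i=\bar y_i$, $\Psi_{i\bar j}=\delta_{ij}$ and $\Psi_\nu=-2\sigma$. Differentiating \eqref{eq:Psi} once gives $\Lambda_v=c/2$ with $c=\langle v,y\rangle/\sigma$; in particular $|\Lambda_v|\le\frac12|v|$. Differentiating twice gives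
\begin{equation}\label{eq:second}
2\sigma\Lambda_{v\bar v}=|v|^2+2\operatorname{Re}\bigl(\Psi_{v\nu}\overline{\Lambda_v}\bigr)+\Psi_{\nu\nu}|\Lambda_v|^2 .
\end{equation}
Since $\Psi_\nu|_{\nu=0}=-\langle X(y),y\rangle-\langle y,X(y)\rangle-2\kappa^2$ for all $y$, we have $\Psi_{v\nu}=-\langle DX\,v,y\rangle-\langle v,X\rangle$. The number $\Psi_{\nu\nu}$ is $4\kappa^2$ plus the second derivative of $|y|^2$ along the flow. We treat the two cases of (F2).

\emph{Diagonal case}, $X=Dy$. Here $\Psi_{v\nu}=-2\langle v,Dy\rangle$, and $(|y_i|^2)'=-2d_i|y_i|^2$ gives $\Psi_{\nu\nu}=4|Dy|^2-2\sum d_i'|y_i|^2+4\kappa^2$. In \eqref{eq:second} a square appears: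
\[
2\sigma\Lambda_{v\bar v}=|v-cDy|^2+\kappa^2|c|^2-\tfrac12\sum d_i'|y_i|^2|c|^2\ge|v-cDy|^2-\tfrac14|c|^2,
\]
because $|d_i'|\le\frac12$ and $|y|\le1$.

\emph{Shear case}, $X=2y-\delta y_j^2e_i$. Put $D=2I$ and compare with the field $2y$. First,
\[
\Psi_{v\nu}=-4\langle v,y\rangle+\epsilon_1,\qquad\epsilon_1=2\delta y_jv_j\bar y_i+\delta\bar y_j^2v_i,\qquad|\epsilon_1|\le3\delta_0|v| .
\]
Second, let $\varrho=\operatorname{Re}(y_j^2\bar y_i)$, so $|\varrho|\le1$. From $y_j'=-2y_j$ and $y_i'=-2y_i+\delta y_j^2$ we get $(|y|^2)'=-4|y|^2+2\delta\varrho$ and $\varrho'=-6\varrho+\delta|y_j|^4$, so $|\varrho'|\le7$. Hence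
\[
\Psi_{\nu\nu}=16|y|^2+4\kappa^2+\epsilon_2,\qquad\epsilon_2=-8\delta\varrho+2\delta'\varrho+2\delta\varrho',\qquad|\epsilon_2|\le24\delta_0 .
\]
As $|\Lambda_v|\le\frac12|v|$, the two errors change \eqref{eq:second} by at most $3\delta_0|v|^2+6\delta_0|v|^2$, and $2\sigma\Lambda_{v\bar v}\ge|v-cDy|^2-10\delta_0|v|^2$.

In both cases $|Dy|\le q$. Now $S_{v\bar v}/S_*=\Lambda_{v\bar v}+|\Lambda_v|^2$, and $2\sigma|\Lambda_v|^2=\frac\sigma2|c|^2\ge\frac12|c|^2$. Therefore
\[
2\sigma\,\frac{S_{v\bar v}}{S_*}\ge|v-cDy|^2+\tfrac14|c|^2-10\delta_0|v|^2 .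
\]
Finally $|v|^2\le2|v-cDy|^2+2q^2|c|^2\le8q^2\bigl(|v-cDy|^2+\frac14|c|^2\bigr)$ and $10\delta_0=1/(16q^2)$. So the right side is at least $|v|^2/(16q^2)$, and $\sigma\le q$.
\end{proof}

\begin{remark}
The passage from $\Lambda$ to $e^\Lambda$ is needed. For $X=2y$ and $v=y$ one has $v-2cy=\kappa^2y/\sigma$, so $\Lambda_{v\bar v}=O(\kappa^2)$, which degenerates when $T\ll S$. The term $|\Lambda_v|^2$ restores positivity in this direction, with enough room to absorb the errors; this is the only place where $|d_i'|\le\frac12$ and the value $\delta_0=1/(160q^2)$ are used.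
\end{remark}

\subsection{Comparing coordinates at different times}

To integrate $S(x,T')$ over $T'$ we must express the derivatives of $S(\cdot,T')$, which Lemma~\ref{lem:Sbounds} controls in the coordinates $Y_{\log S(x,T')}$, in one fixed earlier coordinate system. The contraction of the flow then yields decay.

\begin{lemma}\label{lem:chain}
Let $\hat\lambda\ge0$, $x\in\overline\Omega_{\hat\lambda}$, $T'\ge1$, $S'=S(x,T')$, and suppose $S'\ge e^{\hat\lambda}$. Then $0\le S'-T'\le e^{3\hat\lambda}S'^{-2}$, and in the coordinates $\hat y=Y_{\hat\lambda}$, at $x$,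
\begin{equation}\label{eq:chain}
|\partial_{\hat y}^a\bar\partial_{\hat y}^bS(\cdot,T')|\le C_{a,b}\,e^{3\hat\lambda}S'^{-2}\qquad(|a|+|b|\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Let $\lambda'=\log S'$, $n=(e^{\hat\lambda}/S')^{3/2}\le1$, and let $y'=Y_{\lambda',\hat\lambda}(\hat y)$ be the coordinates of the base point $(x,T')$. By \eqref{eq:Y}, $|y'|\le n$ at $x$, and each derivative of positive order of $Y_{\lambda',\hat\lambda}$ is at most $Cn$ there. Since $|y'|^2=1-(T'/S')^2$ and $T'\le S'$,
\[
S'-T'\le S'\bigl(1-(T'/S')^2\bigr)=S'|y'|^2\le S'n^2=e^{3\hat\lambda}S'^{-2}.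
\]
The change of coordinates is holomorphic, so $\partial_{\hat y}^a\bar\partial_{\hat y}^bS$ is a sum of terms $\partial_{y'}^{a'}\bar\partial_{y'}^{b'}S$ times $|a'|$ derivatives of components of $Y_{\lambda',\hat\lambda}$ and $|b'|$ conjugates of such, where $a'\ne0$ exactly if $a\ne0$, and $b'\ne0$ exactly if $b\ne0$. If $a,b\ne0$, there are at least two such factors, and \eqref{eq:S1} bounds each term by $CS'n^2$. If $b=0$, there is at least one factor, and \eqref{eq:S3} supplies $S'|y'|\le S'n$. The case $a=0$ is the conjugate one, as $S$ is real.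
\end{proof}

With contraction rate $a$ in place of $\frac32$ the decay would be $S'^{\,1-2a}$, which is integrable at infinity only for $a>1$. This is why the flow has weight $2$ on $\mathbb C^2$ against weight $1$ on $T$.

\section{The potential $f$}\label{sec:f}

Let $\varepsilon\in(0,1]$, $I=(e^{-1}-1,\infty)$ and, as in the model case,
\[
f(x,\tau)=\varepsilon\int_T^\infty\bigl(S(x,T')-T'\bigr)\,dT'-\frac\varepsilon2(T^2-1),\qquad T=1+\tau .
\]

\begin{lemma}\label{lem:fsmooth}
The function $f$ is smooth on $\mathbb C^2\times I$ and $f_\tau=-\varepsilon S$. For $|a|+|b|\ge1$, in any holomorphic coordinates, $\partial^a\bar\partial^bf=\varepsilon\int_T^\infty\partial^a\bar\partial^bS(\cdot,T')\,dT'$.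
\end{lemma}

\begin{proof}
Let $x_0\in\mathbb C^2$. Choose $\hat\lambda\ge0$ with $x_0\in\Omega_{\hat\lambda}$. For $x\in\Omega_{\hat\lambda}$ and $T'\ge e^{\hat\lambda}$ we have $S'\ge T'\ge e^{\hat\lambda}$, so by Lemma~\ref{lem:chain} the integrand and each of its $\hat y$-derivatives are bounded by $Ce^{3\hat\lambda}T'^{-2}$, uniformly on $\Omega_{\hat\lambda}$. So the integral converges and may be differentiated in $x$ under the integral sign. Also $f_\tau=-\varepsilon(S-T)-\varepsilon T=-\varepsilon S$, and $f(x,\tau)=f(x,0)-\varepsilon\int_1^TS(x,T')\,dT'$ is jointly smooth.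
\end{proof}

Thus $P=\varepsilon S>0$, $U=T+\varepsilon\tau S_T\ge T$ and $V=1+\tau^{-1}+\varepsilon S_T\ge1$, by \eqref{eq:S2}. A point of $M=\mathbb C^2\times\mathbb C^l$ will determine the base point $(x,1+\tau)$. All estimates below are at a base point, in its coordinates; we drop the star from $T_*$ and use $\tau\le T\le S_*$ freely.

\begin{lemma}\label{lem:H}
We have $H\ge c_2\varepsilon S_*^2\operatorname{Id}$, $-\partial_T\log\det H\ge0$, and
\begin{equation}\label{eq:logdet}
|(\log\det H)_{i\bar j}|\le C,\qquad|\partial_T\log\det H|+|(\partial_T\log\det H)_i|\le\frac C{S_*},\qquad|\partial_T^2\log\det H|\le\frac C{S_*^2}.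
\end{equation}
\end{lemma}

\begin{proof}
Let $T'\ge T$ and $S'=S(x_*,T')$. By \eqref{eq:S2}, $S_*\le S'\le S_*+(T'-T)$, and $S'\ge T'$. Lemma~\ref{lem:chain} with $\hat\lambda=\lambda_*$ gives, for $|a|,|b|\ge1$,
\[
|\partial^a\bar\partial^bf|\le C_{a,b}\,\varepsilon S_*^3\int_T^\infty\max(S_*,T')^{-2}\,dT'\le2C_{a,b}\,\varepsilon S_*^2 .
\]
For the lower bound let $v'=DY_{\log S',\lambda_*}(y_*)v$. Lemma~\ref{lem:psh} at the base point $(x_*,T')$ gives $S_{v\bar v}(x_*,T')\ge c_1S'|v'|^2\ge0$ for all $T'\ge T$. For $T'\in[T,T+S_*]$ we have $S'\le2S_*$, so $|v'|\ge2^{-q}|v|$ by \eqref{eq:Y}. Integrating over this interval gives $f_{v\bar v}\ge c_14^{-q}\varepsilon S_*^2|v|^2$.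

Let $\hat H=H/(\varepsilon S_*^2)$, where $S_*$ is a constant. Then $\hat H^{-1}$, $\hat H_i$, $\hat H_{\bar j}$, $\hat H_{i\bar j}$ are bounded by $C$. Since $\hat H_T=-(S_{k\bar n})/S_*^2$, \eqref{eq:S1} bounds $\hat H_T$ and $\hat H_{Ti}$ by $C/S_*$ and $\hat H_{TT}$ by $C/S_*^2$. The parameter $\varepsilon$ has cancelled. For first-order derivatives $\partial',\partial''$,
\[
\partial'\log\det\hat H=\operatorname{tr}(\hat H^{-1}\partial'\hat H),\qquad\partial'\partial''\log\det\hat H=\operatorname{tr}(\hat H^{-1}\partial'\partial''\hat H)-\operatorname{tr}(\hat H^{-1}\partial'\hat H\,\hat H^{-1}\partial''\hat H),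
\]
and \eqref{eq:logdet} follows. Finally $-\partial_T\log\det H=\varepsilon\operatorname{tr}(H^{-1}(S_{k\bar n}))$ is the trace of a product of two positive definite Hermitian matrices.
\end{proof}

So \eqref{eq:hyp} holds, and Proposition~\ref{prop:ansatz} gives a K\"ahler metric $g$ on $M=\mathbb C^2\times\mathbb C^l$ for every $l\ge1$. We collect the bounds that enter \eqref{eq:cond}.

\begin{lemma}\label{lem:m}
There are $C_*\ge1$ and $\varepsilon_0\in(0,1]$, depending only on the flow, such that for $\varepsilon\le\varepsilon_0$, at every base point and for all $v$,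
\begin{gather*}
T\le U\le2T,\qquad U_T\ge\tfrac12,\qquad|U_v|\le C_*\varepsilon\tau|v|,\\
0\le\mathfrak m\le C_*,\qquad|\mathfrak m_T|\le C_*/T,\qquad|\mathfrak m_v|\le C_*\tau|v|/T,\\
|(\log\det H)_{v\bar v}|\le C_*|v|^2,\qquad|(\log U)_{v\bar v}|\le C_*|v|^2 .
\end{gather*}
\end{lemma}

\begin{proof}
From $U=T+\varepsilon\tau S_T$ and \eqref{eq:S2}, $T\le U\le2T$. By \eqref{eq:S1},
\begin{align*}
|U_T-1|&=\varepsilon|S_T+\tau S_{TT}|\le C\varepsilon, & |U_{TT}|&=\varepsilon|2S_{TT}+\tau S_{TTT}|\le C\varepsilon/S_*,\\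
|U_i|+|U_{i\bar j}|&=\varepsilon\tau\bigl(|S_{Ti}|+|S_{Ti\bar j}|\bigr)\le C\varepsilon\tau, & |U_{Ti}|&=\varepsilon|S_{Ti}+\tau S_{TTi}|\le C\varepsilon .
\end{align*}
Choose $\varepsilon_0$ so that $U_T\ge\frac12$. Then $(\log U)_{i\bar j}=U_{i\bar j}/U-U_iU_{\bar j}/U^2$ is bounded since $\tau\le U$. Write $L=\partial_T\log\det H$, so $\mathfrak m=\tau U_T/U-\tau L$. Both terms are nonnegative and bounded, by Lemma~\ref{lem:H}. Further,
\[
\mathfrak m_i=\tau\Bigl(\frac{U_{Ti}}U-\frac{U_TU_i}{U^2}-L_i\Bigr),\qquad\mathfrak m_T=\frac{U_T}U+\frac{\tau U_{TT}}U-\frac{\tau U_T^2}{U^2}-L-\tau L_T .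
\]
The three terms in the bracket are bounded by $C/T$, $C\tau/T^2$, $C/S_*$, and the five terms of $\mathfrak m_T$ by $C/T$, $C/S_*$, $C\tau/T^2$, $C/S_*$, $C\tau/S_*^2$; all of these are at most $C/T$.
\end{proof}

\section{Positivity of the Ricci curvature}\label{sec:ricci}

\begin{proposition}\label{prop:ricci}
Fix $\varepsilon=\min\bigl(\varepsilon_0,\,c_1/(1024C_*^2)\bigr)$. If $l>16C_*/(c_1\varepsilon)$, then $\operatorname{Ric}>0$ on $\mathbb C^2\times\mathbb C^l$.
\end{proposition}

\begin{proof}
The hypothesis implies $l\ge10C_*$ and $l\varepsilon\ge1$. We check \eqref{eq:cond} at a base point, in its coordinates, using Lemma~\ref{lem:m}.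

\emph{The radial direction.} Since $1/(TU)\le2/U^2$,
\[
-Z_T=\frac{(l-\mathfrak m)U_T}{U^2}+\frac{\mathfrak m_T}U\ge\frac1{U^2}\Bigl(\frac{l-C_*}2-2C_*\Bigr)\ge\frac l{4U^2}>0 .
\]

\emph{The horizontal directions.} We have $Z\ge l/(2U)\ge l/(4T)$. By Lemma~\ref{lem:psh} and $S_*\ge T$,
\[
\mathcal A_{v\bar v}\ge-2C_*|v|^2+\frac l{4T}\,\varepsilon c_1S_*|v|^2\ge\Bigl(\frac{c_1l\varepsilon}4-2C_*\Bigr)|v|^2>\frac{c_1l\varepsilon}8|v|^2\qquad(v\neq0).
\]
These two bounds hold for all $\tau\ge0$.

\emph{The mixed term.} Let $\tau>0$. As $0\le l-\mathfrak m\le l$,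
\[
|Z_v|\le\frac{|\mathfrak m_v|}U+\frac{l|U_v|}{U^2}\le\frac{C_*\tau}{T^2}(1+l\varepsilon)|v|\le\frac{2C_*\tau l\varepsilon}{T^2}|v| .
\]
With $V=U/\tau$ and $U\le2T$,
\[
\frac V{-Z_T}|Z_v|^2\le\frac U\tau\cdot\frac{4U^2}l\cdot\frac{4C_*^2\tau^2l^2\varepsilon^2}{T^4}|v|^2\le128\,C_*^2\,l\varepsilon^2\,\frac\tau T|v|^2\le\frac{c_1l\varepsilon}8|v|^2,
\]
by the choice of $\varepsilon$. So \eqref{eq:cond} holds.
\end{proof}

The two parameters play different roles. The gain in $\mathcal A$ is of order $l\varepsilon$. It must exceed the bounded terms coming from $\log\det H$ and $\log U$, which requires $l\varepsilon$ large, and the mixed term of order $l\varepsilon^2$, which requires $\varepsilon$ small. No choice of $l$ alone would make this estimate of the mixed term work, since both sides are linear in $l$.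

\section{Completeness, growth, and the proof of Theorem~\ref{thm:A}}\label{sec:end}

Regard $S=S(x,1+\tau)$ as a smooth function on $M$, and let $p=(0,0)$, where $S=S(0,1)=1$.

\begin{lemma}\label{lem:lip}
There is $C_1$ with $S\le1+C_1r$ on $M$, and $g$ is complete.
\end{lemma}

\begin{proof}
For $\zeta\ne0$, Lemma~\ref{lem:hess} gives $\xi_iS=S_i$, $\partial_wS=S_T/V$, $\partial_{\eta_k}S=0$. By \eqref{eq:metric}, \eqref{eq:S1}, \eqref{eq:S2}, Lemma~\ref{lem:H} and $V\ge1$,
\[
|\partial S|_g^2=\sum H^{i\bar j}S_iS_{\bar j}+\frac{S_T^2}V\le\frac{CS_*^2}{c_2\varepsilon S_*^2}+1,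
\]
where $(H^{i\bar j})$ is the dual form. By continuity the bound holds on $\{\zeta=0\}$ too. For a real vector with $(1,0)$-part $\xi$, $dS$ takes the value $2\operatorname{Re}\partial S(\xi)$, so $|dS|\le\sqrt2\,|\partial S|_g\le C_1$, and $S\le1+C_1r$.

Each set $\{S\le B\}$ with $B\ge1$ is compact. It is closed. On it $x\in\overline\Omega_{\log S}\subset\overline\Omega_{\log B}$, which is compact because $Y_{\log B}$ is a homeomorphism of $\mathbb C^2$. Also $\tau\le T\le S\le B$, so $|\zeta|^2=\tau e^{\tau+\varepsilon S}$ is bounded. Hence closed $g$-bounded sets are compact, and $g$ is complete by the Hopf--Rinow theorem.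
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given $\gamma_0$, choose $\alpha\in(0,1]$ with $\gamma\le\gamma_0$, fix the flow and $\varepsilon$, let $l_0$ be an integer larger than $16C_*/(c_1\varepsilon)$, and put $m_0=2+l_0$. For $m\ge m_0$ let $l=m-2$. The metric $g$ on $\mathbb C^m=\mathbb C^2\times\mathbb C^l$ is K\"ahler and complete with $\operatorname{Ric}>0$, by Propositions~\ref{prop:ansatz} and~\ref{prop:ricci} and Lemma~\ref{lem:lip}. The function $u(x,\zeta)=G(x)$ is continuous, psh, nonnegative and nonconstant. At a point at distance $r$ from $p$ we have $x\in\overline\Omega_{\log S}\subset\overline\Omega_{\log(1+C_1r)}$, so (F4) gives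
\[
u\le C\bigl(1+\log(1+C_1r)\bigr)^\gamma\le C'\bigl(1+\log(1+r)\bigr)^{\gamma_0}.\qedhere
\]
\end{proof}

\section{Strictly plurisubharmonic functions of logarithmic growth}\label{sec:B}

We prove Theorem~\ref{thm:B}; the notation is independent of Sections~\ref{sec:flow}--\ref{sec:end}. The idea is this. Solving $\bar\partial$ with the weight $e^{-ku}$ produces holomorphic functions $F_k$ with $F_k(a)=1$ that are exponentially small in $k$ near any point $b$ with $u(b)<u(a)$. Because $u=o(\log r)$, the weight $ku$ does not affect the degree of polynomial growth of $F_k$, so all $F_k$ lie in one finite-dimensional space, where such decay is impossible.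

\subsection{Tools}

Let $m=\dim_{\mathbb C}M$, let $\omega$ be the K\"ahler form and $dV$ the volume form. For continuous $\Psi$ and a continuous real $(1,1)$-form $\eta$, the inequality $i\partial\bar\partial\Psi\ge\eta$ is meant in the sense of currents.
\begin{enumerate}
\item[(a)] \emph{Richberg's theorem} \cite[Theorem~I.5.21]{DemaillyBook}. If $\Psi$ is continuous and $i\partial\bar\partial\Psi\ge\eta$ for a continuous positive $(1,1)$-form $\eta$, there is a smooth $\tilde\Psi$ with $\Psi\le\tilde\Psi\le\Psi+\frac12$ and $i\partial\bar\partial\tilde\Psi\ge\frac12\eta$.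
\item[(b)] \emph{The $L^2$ existence theorem} \cite{Demailly82}. On a complete K\"ahler manifold, let $L$ be a Hermitian line bundle with curvature form $\ge\eta'$ for a continuous positive form $\eta'$. For every $\bar\partial$-closed smooth compactly supported $L$-valued $(m,1)$-form $v$ there is an $L$-valued $(m,0)$-form $h$ with $\bar\partial h=v$ and $\int|h|^2\,dV\le\int|v|_{\eta'}^2\,dV$, where $|v|_{\eta'}^2=\langle[\eta',\Lambda_\omega]^{-1}v,v\rangle$ and $\Lambda_\omega$ is the adjoint of wedging with $\omega$. On $(m,1)$-forms the eigenvalues of $[\eta',\Lambda_\omega]$ are those of $\eta'$ with respect to $\omega$, so $|v|_{\eta'}^2\le c^{-1}|v|^2$ where $\eta'\ge c\omega$.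
\item[(c)] \emph{The mean value inequality of Li and Schoen.} On a complete manifold with $\operatorname{Ric}\ge0$, a nonnegative subharmonic function $w$ satisfies $w(x)\le\frac{C}{\operatorname{Vol}B(x,R)}\int_{B(x,R)}w$, with $C$ depending only on the dimension.
\item[(d)] \emph{The theorem of Colding and Minicozzi} \cite{CM}. On a complete manifold with $\operatorname{Ric}\ge0$, for each $d$ the space of harmonic functions with $|w|\le C_w(1+r)^d$ is finite-dimensional.
\end{enumerate}
We also use that on a K\"ahler manifold the Laplacian is a multiple of the trace of $i\partial\bar\partial$, so that for holomorphic $F$ the functions $\operatorname{Re}F$, $\operatorname{Im}F$ are harmonic and $|F|^2$ is subharmonic.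

\subsection{Holomorphic functions normalized at a point}

We may assume $A\ge0$. There is a smooth positive form $\eta$ with $i\partial\bar\partial\varphi\ge\eta$: cover $M$ by open sets $W_j$ on which $i\partial\bar\partial\varphi\ge c_j\omega$ with $c_j>0$, and take $\eta=\sum\chi_jc_j\omega$ for a subordinate partition of unity $(\chi_j)$. Fix $a\in M$, coordinates $z$ on a ball around $a$ with $z(a)=0$, and write $B(a,\rho)=\{|z|<\rho\}$ for small $\rho$.

\begin{lemma}\label{lem:peak}
There is a constant $B\ge1$, depending on $a$, such that for every small $\rho>0$ and every integer $k\ge1$ there is a holomorphic function $F_k$ on $M$ with $F_k(a)=1$ and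
\begin{equation}\label{eq:peak}
\int_M|F_k|^2e^{-ku-B\varphi}\,dV\le C_\rho\,e^{-k\inf_{B(a,\rho)}u},
\end{equation}
where $C_\rho$ does not depend on $k$.
\end{lemma}

\begin{proof}
Let $0\le\chi\le1$ be a smooth cutoff, compactly supported in the coordinate ball and equal to $1$ near $a$. For $t\in(0,1]$ the function $\chi\log(|z|^2+t^2)$ is psh near $a$, and away from $a$ its second derivatives are bounded uniformly in $t$. So $i\partial\bar\partial\bigl(\chi\log(|z|^2+t^2)\bigr)\ge-C'\omega$ on the compact set $\operatorname{supp}\chi$. Choose $B$ with $(B-1)\eta\ge mC'\omega$ there. Since $u$ is psh,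
\[
\Psi_t=ku+B\varphi+m\chi\log(|z|^2+t^2)\quad\text{satisfies}\quad i\partial\bar\partial\Psi_t\ge\eta\qquad(k\ge1,\ t\in(0,1]).
\]
Let $\tilde\Psi_t$ be given by (a). Take $\rho$ with $B(a,\rho)\subset\{\chi=1\}$ and a cutoff $0\le\chi_1\le1$ supported in $B(a,\rho)$ with $\chi_1=1$ on $B(a,\rho/2)$.

Functions are $(m,0)$-forms with values in $L=K_M^{-1}$, and $(0,1)$-forms are $L$-valued $(m,1)$-forms. Give $L$ the metric induced by $\omega$, multiplied by $e^{-\tilde\Psi_t}$. Its curvature form is $\operatorname{Ric}+i\partial\bar\partial\tilde\Psi_t\ge\frac12\eta$. By (b) there is a function $h_t$ with $\bar\partial h_t=\bar\partial\chi_1$ and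
\[
\int|h_t|^2e^{-\tilde\Psi_t}\,dV\le C_\rho\int|\bar\partial\chi_1|^2e^{-\Psi_t}\,dV\le C_\rho'\,e^{-k\inf_{B(a,\rho)}u}=:J,
\]
with constants independent of $k$ and $t$: on $\operatorname{supp}\bar\partial\chi_1$ the form $\eta$ is bounded below by a multiple of $\omega$, $\varphi$ is bounded, and $|z|\ge\rho/2$.

Now let $t\to0$ with $k$ fixed. The weights $e^{-\Psi_t}$ increase as $t$ decreases, and $e^{-\Psi_t}\le e^{1/2}e^{-\tilde\Psi_t}$. So $\int|h_t|^2e^{-\Psi_{t'}}\,dV\le e^{1/2}J$ whenever $t\le t'$. The weights $e^{-\Psi_{t'}}$, $t'\in(0,1]$, are continuous, positive and equal outside $\operatorname{supp}\chi$, so they define the same $L^2$ space with equivalent norms. Let $h$ be a weak limit of a sequence $h_{t_n}$, $t_n\to0$. Then $\bar\partial h=\bar\partial\chi_1$ in the sense of distributions and $\int|h|^2e^{-\Psi_{t'}}\,dV\le e^{1/2}J$ for every $t'$; by monotone convergence $\int|h|^2e^{-\Psi_0}\,dV\le e^{1/2}J$. The function $F_k=\chi_1-h$ is holomorphic. Near $a$, $h=1-F_k$ is holomorphic and $|h|^2|z|^{-2m}$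 is integrable; as $|z|^{-2m}$ is not integrable in real dimension $2m$, we get $h(a)=0$ and $F_k(a)=1$. Finally $|F_k|^2\le2\chi_1^2+2|h|^2$. The first term is supported in $B(a,\rho)$, where $e^{-ku-B\varphi}\le Ce^{-k\inf_{B(a,\rho)}u}$. For the second, $e^{-ku-B\varphi}=e^{-\Psi_0}e^{m\chi\log|z|^2}\le Ce^{-\Psi_0}$, because $\chi\log|z|^2$ is bounded above.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

Fix $a$, $B$ and $\rho$ as in Lemma~\ref{lem:peak}. Since $u$ is continuous and $u=o(\log r)$, for each $k$ there is $C_k$ with $ku\le\log(2+r)+C_k$. Hence $e^{ku+B\varphi}\le e^{C_k}(2+r)^{1+AB}$. Let $x\in M$ and $R=2+r(x)$. The geodesic ball $B(x,R)$ contains $B(p,1)$, so its volume is at least $\operatorname{Vol}B(p,1)$, and $2+r\le2(2+r(x))$ on it. By (c) applied to $|F_k|^2$, and \eqref{eq:peak},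
\[
|F_k(x)|^2\le\frac C{\operatorname{Vol}B(p,1)}\,\sup_{B(x,R)}e^{ku+B\varphi}\int_M|F_k|^2e^{-ku-B\varphi}\,dV\le C_k'\,(2+r(x))^{1+AB}.
\]
So every $F_k$ lies in the space $\mathcal V$ of holomorphic functions with $|F|\le C_F(1+r)^d$, where $d=\frac12(1+AB)$ does not depend on $k$. By (d), applied to real and imaginary parts, $\dim\mathcal V<\infty$.

Let $b\in M$ and let $B(b,\rho)$ be a coordinate ball around $b$, for $\rho$ small. As $M$ is connected, a holomorphic function vanishing on $B(b,\rho)$ vanishes identically, so the $L^2$ norm on $B(b,\rho)$ is a norm on $\mathcal V$. The linear functional $F\mapsto F(a)$ on the finite-dimensional space $\mathcal V$ is bounded in this norm. With \eqref{eq:peak},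
\[
1=|F_k(a)|^2\le C\int_{B(b,\rho)}|F_k|^2\,dV\le C'\,e^{k\sup_{B(b,\rho)}u}\,e^{-k\inf_{B(a,\rho)}u},
\]
where $C'$ does not depend on $k$. Letting $k\to\infty$ gives $\inf_{B(a,\rho)}u\le\sup_{B(b,\rho)}u$, and letting $\rho\to0$ gives $u(a)\le u(b)$ by continuity. Since $a$ and $b$ are arbitrary, $u$ is constant. \qed

\begin{remark}
The hypothesis $\operatorname{Ric}\ge0$ enters three times: in the curvature of $K_M^{-1}$, in (c) and in (d). Strict plurisubharmonicity of $\varphi$ pays for the logarithmic pole at $a$, and its growth bound gives polynomial growth of $F_k$. If $u$ were only $O(\log r)$, the degree $d$ would grow with $k$; the conclusion then fails, as $u=\varphi=\log(1+|z|^2)$ on flat $\mathbb C^m$ shows.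
\end{remark}

\begin{thebibliography}{9}

\bibitem{CM}
Colding and Minicozzi, Ann. of Math. \textbf{146} (1997).

\bibitem{Demailly82}
Demailly, Ann. Sci. ENS \textbf{15} (1982).

\bibitem{DemaillyBook}
Demailly, \emph{Complex Analytic and Differential Geometry}.

\bibitem{Ni}
Lei Ni, \emph{Liouville theorems and a Schwarz Lemma for holomorphic mappings between K\"ahler manifolds}, arXiv:1807.02674 (2018).

\end{thebibliography}
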